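# Strong coloring numbers bounded by a polynomial in the depth and the shallow minor density

All graphs are finite, simple and nonempty.

## 1. The guess $\mathrm{col}_r\le 2\nabla_r+1$ on trees, cliques and grids

A graph in which every subgraph has average degree at most $2d$ has a vertex order in which each vertex has at most $2d$ neighbors before it: repeatedly remove a vertex of minimum degree and place it at the end. So for edges, that is, paths of length 1, density controls orders, and linearly. Now replace edges by paths of length at most $r$, and subgraphs by minors obtained by contracting pieces of radius at most $r$. The first guess is that nothing changes: density still controls orders, with the same linear bound. To test this guess we need the definitions.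

**Definition (shallow minors).** A connected graph has radius at most $r$ if it has a vertex (a center) from which every vertex is at distance at most $r$. A graph $H$ is a *depth-$r$ minor* of $G$ if there are pairwise vertex-disjoint connected subgraphs $(B_v)_{v\in V(H)}$ of $G$, each of radius at most $r$, such that whenever $uv\in E(H)$ there is an edge of $G$ between $V(B_u)$ and $V(B_v)$. The $B_v$ are the *branch sets*. Put
$$\nabla_r(G)=\max\left\{\frac{|E(H)|}{|V(H)|} : H\text{ is a depth-}r\text{ minor of }G,\ |V(H)|\ge1\right\}.$$

Depth-0 minors are the subgraphs. A larger depth allows more minors, so $\nabla_0\le\nabla_1\le\cdots$. As an example, let $G$ be $K_n$ with every edge subdivided once, with original vertices $a_1,\dots,a_n$. Let $B_i$ consist of $a_i$ and the subdivision vertices on the edges $a_ia_j$ with $j>i$. These are disjoint stars of radius at most 1, and any two are joined by an edge. So $K_n$ is a depth-1 minor and $\nabla_1(G)\ge\frac{n-1}2$.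

**Definition (strong coloring numbers).** Let $\Pi(G)$ be the set of linear orders of $V(G)$. For $\pi\in\Pi(G)$ and $v\in V(G)$, a vertex $u\le_\pi v$ is *strongly $r$-reachable* from $v$ if there is a path with at most $r$ edges from $v$ to $u$ all of whose internal vertices $w$ satisfy $v<_\pi w$. In particular $v$ is strongly $r$-reachable from itself. The set of these vertices is $\mathrm{SReach}_r[G,\pi,v]$, and
$$\mathrm{col}_r(G,\pi)=\max_{v}|\mathrm{SReach}_r[G,\pi,v]|,\qquad \mathrm{col}_r(G)=\min_{\pi\in\Pi(G)}\mathrm{col}_r(G,\pi).$$

So a walker starts at $v$, walks on vertices that come later, and stops when first stepping on an earlier vertex. Take the path $v_1v_2v_3$. With the order $v_1<v_3<v_2$, the vertex $v_3$ reaches $v_1$ through $v_2$ in two steps, and $\mathrm{SReach}_2[v_2]$ has size 3. With $v_1<v_2<v_3$, every vertex reaches at most one vertex besides itself. The number $\mathrm{col}_1(G)$ is the usual coloring number, the degeneracy plus one, and the opening argument says $\mathrm{col}_1(G)\le 2\nabla_0(G)+1$.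

The guess, then, is $\mathrm{col}_r(G)\le 2\nabla_r(G)+1$. We try it by hand.

*Trees.* Let $G$ be a tree with $n\ge2$ vertices. Minors of forests are forests, so $\nabla_r(G)=\frac{n-1}n$ for every $r$. Order the vertices by distance from a root. A walk from $v$ on later vertices cannot pass through the parent, so it stays among the descendants of $v$, and the only earlier vertex that it can step on is the parent. So $\mathrm{col}_r(G)=2\le 3-\frac2n=2\nabla_r(G)+1$.

*Cycles.* In a cycle, a branch set is a path or everything, so it has at most two neighbors in the minor and $\nabla_r=1$. If we order the vertices as they occur around the cycle, a vertex reaches only itself, its predecessor and the first vertex. So $\mathrm{col}_r\le3=2\nabla_r+1$.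

*Cliques.* For $K_n$ we have $\nabla_r=\frac{n-1}2$ and $\mathrm{col}_r=n$. This is equality.

*The once-subdivided $K_n$, $n\ge3$, $r=2$.* Put the original vertices first. An original vertex reaches at most all $n$ original vertices, and a subdivision vertex reaches itself and its two ends. So $\mathrm{col}_2\le n\le 2\nabla_1+1\le2\nabla_2+1$.

*Grids.* Let $\Gamma_k$ be the $k\times k$ grid with $k\ge2$. Its minors are planar, and a planar graph on $n\ge3$ vertices has at most $3n-6$ edges, so $\nabla_r(\Gamma_k)<3$ for every $r$. We show that $\mathrm{col}_{k^2}(\Gamma_k)>k/2$.

Fix an order $\pi$. For a vertex $v$ let $C_v$ be the component containing $v$ of the subgraph induced by $\{y:v\le_\pi y\}$. Every vertex $w$ outside $C_v$ with a neighbor in $C_v$ precedes $v$, and a path inside $C_v\cup\{w\}$ shows that $w$ is strongly $k^2$-reachable from $v$. So $|\mathrm{SReach}_{k^2}[v]|\ge1+|N(C_v)|$. Let $v$ be the $\pi$-last vertex such that $C_v$ meets more than $k/2$ rows or more than $k/2$ columns; it exists, because the $\pi$-first vertex has this property. By symmetry let $C_v$ meet more than $k/2$ rows. Every component of the graph induced by $\{y:v<_\pi y\}$ is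 $C_y$ for its $\pi$-first vertex $y$, so it meets at most $k/2$ columns. A row that avoids $v$ and lies inside $C_v$ would lie in one such component and meet all $k$ columns, so there is no such row. Hence every row that meets $C_v$, except possibly the row of $v$, contains a vertex of $C_v$ and a vertex outside $C_v$, and therefore a vertex of $N(C_v)$. So $|N(C_v)|>\frac k2-1$ and $|\mathrm{SReach}_{k^2}[v]|>\frac k2$.

For $k=14$ and $r=196$ this gives $\mathrm{col}_r>7>2\nabla_r+1$, so the guess is false. Since $k$ is arbitrary, no function of $\nabla_r$ alone bounds $\mathrm{col}_r$: the length $r$ must enter the bound. The lower bound for grids is only about $\sqrt r/2$, so the natural repair is to ask for a polynomial in both quantities. This is the question asked in Sebastian Siebertz, "On the generalized coloring numbers", arXiv:2501.08698 (2025): *is there a polynomial $p(x,y)$ with $\mathrm{col}_r(G)\le p(r,\nabla_r(G))$ for all graphs $G$ and all positive integers $r$?*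

## 2. A bound polynomial in $r$ and $\nabla_r$

The answer is yes, with $p(x,y)=10^9x^3y^2+1$ for example.

**Theorem 1.** If $G$ has at least one edge, then $\mathrm{col}_r(G)\le 10^9\,r^3\,\nabla_r(G)^2$ for every $r\ge1$. (If $G$ has no edge, $\mathrm{col}_r(G)=1$.)

**Theorem 2 (one order for all $r$).** If $G$ has at least one edge, there is a single $\pi\in\Pi(G)$ with $\mathrm{col}_r(G,\pi)\le 2\cdot10^9\,r^5\,\nabla_r(G)^2$ for all $r\ge1$ simultaneously.

**Theorem 3 (converse and characterization).** $\nabla_r(G)\le\mathrm{col}_{4r+1}(G)-1$ for all $G$ and all $r\ge0$. Hence for a graph class $\mathcal C$ the following are equivalent: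

(i) $\sup_{G\in\mathcal C}\nabla_r(G)$ is bounded by a polynomial in $r$;

(ii) $\sup_{G\in\mathcal C}\mathrm{col}_r(G)$ is bounded by a polynomial in $r$;

(iii) there is a polynomial $q$ such that every $G\in\mathcal C$ has one order $\pi$ with $\mathrm{col}_r(G,\pi)\le q(r)$ for all $r\ge1$.

A class satisfying (i) is said to have polynomial expansion.

**Proposition 4 (the depth is right up to a factor 2).** If $r\ge2s+2$, then $\mathrm{col}_r$ is not bounded by any function of $r$ and $\nabla_s$.

## 3. Orders bound minors, and subdivided cliques need depth

These two arguments are short, and they give practice with the definitions.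

**Proof of the inequality in Theorem 3.** Let $c=\mathrm{col}_{4r+1}(G)=\mathrm{col}_{4r+1}(G,\pi)$ and let $H$ be a depth-$r$ minor with branch sets $(B_v)$. Let $m(v)$ be the $\pi$-first vertex of $B_v$, and order $V(H)$ by $m(\cdot)$. We show that each $v$ has at most $c-1$ earlier neighbors in $H$. Summing over $v$ then gives $|E(H)|\le(c-1)|V(H)|$.

Let $uv\in E(H)$ with $m(u)<_\pi m(v)$. Two vertices of a branch set are at distance at most $2r$ inside it. So there is a path that starts at $m(v)$, runs in $B_v$ for at most $2r$ steps, crosses one edge to $B_u$, and runs in $B_u$ for at most $2r$ steps to $m(u)$. Its length is at most $4r+1$. It contains a vertex preceding $m(v)$, namely $m(u)$; let $y$ be the first such vertex. All vertices of $B_v\setminus\{m(v)\}$ come after $m(v)$, so $y\in B_u$. All vertices of the path strictly between $m(v)$ and $y$ come after $m(v)$, so $y$ is strongly $(4r+1)$-reachable from $m(v)$. For different $u$ the vertices $y$ are distinct, because the branch sets are disjoint, and none of them is $m(v)$. So there are at most $c-1$ such $u$. $\blacksquare$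

**Proof of Proposition 4.** Let $G$ be $K_n$ with each edge subdivided exactly $r-1\ge2s+1$ times, so that each edge becomes a path of length $r$.

*We have $\mathrm{col}_r(G)\ge n$.* Given $\pi$, let $v$ be the $\pi$-last original vertex. On each of the $n-1$ subdivided edges from $v$ to another original vertex, the far end precedes $v$, so there is a first vertex preceding $v$, and it is strongly $r$-reachable from $v$. These paths share only $v$, so the $n-1$ vertices are distinct. Together with $v$ they give $n$.

*We have $\nabla_s(G)\le2$.* Let $H$ be a depth-$s$ minor. A branch set has diameter at most $2s<r$, and two original vertices are at distance $r$, so it contains at most one original vertex. A branch set with no original vertex is a subpath of a subdivided edge and has at most two neighbors in $H$.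

It remains to count the edges of $H$ between two branch sets that contain original vertices, say $a$ and $b$. The branch set containing $a$ is connected and contains no other original vertex. So it consists of $a$ and of initial segments, starting next to $a$, of subdivided edges at $a$; likewise for $b$. The edge of $G$ that joins the two branch sets lies on one subdivided edge $P$. Since $P$ carries a vertex of the branch set of $a$, it has $a$ as an end; likewise $b$. So $P$ is the subdivided edge $ab$. Hence the two initial segments on $ab$ together contain all its $r-1\ge2s+1$ subdivision vertices, and one of them contains more than $s$ of these.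

We claim that a branch set containing $a$ extends farther than $s$ from $a$ along at most one subdivided edge. If its center is $a$, it extends at most $s$ along each edge. If its center lies at position $t\ge1$ on a subdivided edge at $a$, then every path in the branch set from the center to another subdivided edge runs through $a$, so the extension along that other edge is at most $s-t<s$. So each branch set with an original vertex accounts for at most one edge of the kind we are counting, and there are at most as many such edges as branch sets with original vertices. In total $|E(H)|\le2|V(H)|$.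

As $n\to\infty$ with $r,s$ fixed, $\mathrm{col}_r(G)\to\infty$ while $\nabla_s(G)\le2$. $\blacksquare$

## 4. Greedy orders and the star

How might one prove Theorem 1? Imitate $r=1$ and build the order from its end. Let $U$ be the set of vertices already placed, and $S$ the rest. If some $v\in S$ reaches, through $U$ and in at most $r$ steps, fewer than $D$ other vertices of $S$, place $v$ next. If we are never stuck, $\mathrm{col}_r\le D$. If we are stuck, every vertex of $S$ reaches at least $D$ others, and we would like to turn this into a dense depth-$r$ minor. First we record what being stuck provides.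

**Definition (depth-$s$ trees).** A *depth-$s$ tree* $T$ in $G$ is a subtree of $G$ with a root $x$, all of whose vertices are at distance at most $s$ from $x$ in $T$. Its *leaves* are its non-root vertices without children. We only consider trees in which the root has a child, so the root is a nonleaf.

**Lemma 5.** Let $\pi\in\Pi(G)$, $v\in V(G)$, $U=\{y:v<_\pi y\}$, and let $W'$ be a nonempty subset of $\mathrm{SReach}_s[G,\pi,v]\setminus\{v\}$. Then $G$ contains a depth-$s$ tree with root $v$, with leaf set exactly $W'$, and with all nonleaves in $\{v\}\cup U$.

*Proof.* Each $w\in W'$ precedes $v$, so $w\notin\{v\}\cup U$. The path witnessing reachability shows that $w$ has a neighbor in $\{v\}\cup U$ at distance at most $s-1$ from $v$ in $G[\{v\}\cup U]$. Take a BFS tree from $v$ in the component of $v$ in $G[\{v\}\cup U]$, attach each $w\in W'$ to one such neighbor, and delete all vertices not on a path of the resulting tree from $v$ to $W'$. Every remaining vertex outside $W'$ has a descendant in $W'$, and the vertices of $W'$ have no children. $\blacksquare$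

For $r=1$ the trees are stars with root and leaves in $S$; all degrees in $G[S]$ are at least $D$, so $\nabla_0\ge D/2$ and we are done. For $r\ge2$ the nonleaves below the root lie in $U$, and this is where the argument fails. Let $G$ be the star $K_{1,n}$, let $U$ consist of the center and let $S$ be the set of the $n$ other vertices. Every $v\in S$ reaches all $n-1$ other vertices of $S$ in two steps. There are as many trees as vertices in $S$, each with $n-1$ leaves in $S$, and yet $\nabla_r(G)<1$ for all $r$. So a stuck configuration $(S,U)$ and its trees do *not* by themselves yield a dense minor.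

What is wrong in the star is visible: all $n$ trees run through the same vertex. That vertex does not belong late in the order. So we shall not place vertices irrevocably. We shall record trees that witness bad reachability, measure how much each vertex is used by them, and move a vertex toward the front when it is used too much. Then the recorded trees are never congested. Two things have to be shown: many uncongested trees do give a dense minor (Lemma 6), and the moving stops (Proposition 7).

## 5. Fractional load, and the dense-minor lemma

How should one measure use? Counting the trees that contain $u$ is too generous: one depth-$s$ tree with $D$ leaves may have as many as $1+(s-1)D$ nonleaves. We count instead the fraction of the leaves that depend on $u$.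

**Definition (load).** If $T$ has $D$ leaves and $u$ is a nonleaf of $T$, put $\lambda_T(u)=\frac1D|\{\text{leaves below }u\}|$. For all other $u\in V(G)$, leaves of $T$ included, put $\lambda_T(u)=0$.

For example, let the root $x$ have children $a$ and $b$, let $b$ be a leaf, and let $a$ have three leaf children. Then $D=4$, $\lambda_T(x)=1$, $\lambda_T(a)=\frac34$, and the sum is $\frac74$, which is the average depth $\frac{2+2+2+1}4$ of a leaf. In general
$$\lambda_T(x)=1,\qquad \sum_u\lambda_T(u)=\frac1D\sum_{w\text{ leaf}}\mathrm{dist}_T(x,w)\le s, \tag{1}$$
because a leaf $w$ lies below exactly $\mathrm{dist}_T(x,w)$ nonleaves. The total load of a tree does not depend on $D$.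

**Lemma 6 (dense minors from uncongested trees).** Let $s\ge1$ and $h\ge s$ be integers, $K\ge1$ real, $D\ge4096Kh^2$ an integer. Let $A\subseteq V(G)$, and let $T_1,\dots,T_E$ ($E\ge1$) be depth-$s$ trees in $G$, where $T_e$ has root $x_e$ and exactly $D$ leaves, forming a set $W_e\subseteq A$. Write $\lambda_e=\lambda_{T_e}$. If $\sum_e\lambda_e(u)\le2$ for every $u\in V(G)$ and $|A|\le KE$, then $\nabla_s(G)>\frac h{160s}$.

The case $s=1$ can be checked directly. Then $T_e$ is a star and only its root carries load, so a vertex is the root of at most two of the trees. The $ED$ pairs $(e,w)$ with $w\in W_e$ give edges $x_ew$ of $G$, and each edge arises at most four times (twice in each orientation). So there are at least $ED/4$ edges on at most $E+KE$ vertices, and $\nabla_0(G)\ge\frac D{4(1+K)}\ge\frac D{8K}\ge512h^2>\frac h{160}$. For $s\ge2$ the connections from $x_e$ to the leaves are paths that may cross, roots may lie inside other trees, and a leaf of one tree may be an interior vertex of another. The proof is in Section 8. Before that we see what the lemma gives.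

## 6. Raising the rank of overloaded vertices

Let $G$ have $N$ vertices and at least one edge, so $\nabla_s(G)\ge\frac12$ for all $s$. Let $\mathcal R$ be a nonempty set of positive integers: the lengths that we want to handle with one order. Let $K_s\ge1$ ($s\in\mathcal R$) be integers with
$$\sum_{s\in\mathcal R}\frac s{K_s}\le\frac18, \tag{2}$$
and put $h_s=\lceil160\,s\,\nabla_s(G)\rceil$ and $D_s=4096K_sh_s^2$. Note that $h_s\ge80s\ge s$, and that Lemma 6 with these parameters would give $\nabla_s(G)>\frac{h_s}{160s}\ge\nabla_s(G)$, which is absurd. So its hypotheses can never all hold: *a set $A$ cannot contain all leaves of $|A|/K_s$ or more uncongested trees.*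

**Proposition 7.** There is $\pi\in\Pi(G)$ with $|\mathrm{SReach}_s[G,\pi,v]|\le D_s$ for all $v\in V(G)$ and all $s\in\mathcal R$.

**Step 1: the procedure.** The purpose is to find the order by local corrections. We maintain ranks $\rho:V(G)\to\mathbb Z_{\ge0}$, initially all $0$; high rank will mean early in the order. Let $R_i=\{v:\rho(v)\ge i\}$. An *$(i,s)$-violation* ($i\ge0$, $s\in\mathcal R$) is a depth-$s$ tree $T$ in $G$ with exactly $D_s$ leaves, all leaves in $R_i$, and all nonleaves (including the root) of rank at most $i$. For each $(i,s)$ we maintain loads $L_{i,s}:V(G)\to\mathbb R_{\ge0}$ and a counter $E_{i,s}$, all initially $0$.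

One step is as follows. If some $(i,s)$-violation $T$ exists, choose one and *register* it: increase $E_{i,s}$ by $1$ and add $\lambda_T(u)$ to $L_{i,s}(u)$ for all $u$. Then set $\rho(u):=i+1$ for every $u$ with $\rho(u)\le i$ and $L_{i,s}(u)\ge1$. If there is no violation, stop. We call this a step of level $i$. Ranks never decrease. At any time only finitely many counters and loads are nonzero, so all sums below are finite, also when $\mathcal R$ is infinite.

Try this on the star $K_{1,n}$ with center $c$, $\mathcal R=\{s\}$ and $n\ge D_s$. A tree in a star with at least two leaves has $c$ as a nonleaf. So the first registered tree is a $(0,s)$-violation in which $c$ is either the root or the only child of the root; all leaves lie below $c$, and $c$ gets load $1$ and rank $1$ (and so does the root, if different). After that there is no $(0,s)$-violation, since $c$ has rank $1$, and no violation of level $i\ge1$, since $|R_i|\le2<D_s$. The procedure stops with $c$ near the front, where it belongs.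

**Step 2: what each step preserves.** We collect the properties that we shall need.

* (I1) *After each step, every vertex of rank at most $i$ has $L_{i,s}<1$ for all $s$; moreover $L_{i,s}(u)<2$ always.* A registered $(i,s)$-tree changes only $L_{i,s}$, and afterwards every vertex of rank at most $i$ whose load has reached $1$ is raised above $i$. This gives the first part. For the second, only nonleaves of $(i,s)$-violations receive load in $L_{i,s}$; they have rank at most $i$, so their load was less than $1$ beforehand, and a step adds at most $1$.
* (I2) *In each step the rank of some vertex strictly increases.* The root $x$ of $T$ has rank at most $i$ and receives $\lambda_T(x)=1$, so it is raised.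
* (I3) *The number of vertices raised by level-$i$ steps so far is at most $\sum_ss\,E_{i,s}$.* A vertex raised by a level-$i$ step has rank at least $i+1$ from then on, so this happens to it at most once, and then $L_{i,s}(u)\ge1$ for the relevant $s$. Loads never decrease. So the number is at most $\sum_s\sum_uL_{i,s}(u)$, and by (1) each registered tree contributes at most $s$ to this sum.
* (I4) *All leaves of registered $(i,s)$-trees stay in $R_i$*, because ranks never decrease.

**Step 3: few trees at each level.** We now apply Lemma 6. Let $m_i(n)=|R_i|$ and $E_{i,s}(n)$ denote the values after $n$ steps. We claim that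
$$E_{i,s}(n)\le\frac{m_i(n-1)}{K_s}\qquad(n\ge1,\ i\ge0,\ s\in\mathcal R). \tag{3}$$
Let $A$ be the set $R_i$ as it was after $n-1$ steps. All $(i,s)$-trees registered in the first $n$ steps have their leaves in $A$: the earlier ones by (I4), and the $n$-th one because it is registered before ranks are changed. By (I1) their loads sum to at most $2$ at each vertex. If $E_{i,s}(n)\ge1$ and $|A|\le K_sE_{i,s}(n)$, then Lemma 6 with $h=h_s$, $K=K_s$, $D=D_s$ gives $\nabla_s(G)>\nabla_s(G)$, a contradiction. So $E_{i,s}(n)=0$ or $E_{i,s}(n)<|A|/K_s$.

**Step 4: ranks stay bounded.** The purpose is to show that the procedure stops. A vertex of rank $k\ge j+1$ received this rank in a step of level $k-1\ge j$. So by (I3)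
$$m_{j+1}(n)\le\sum_{i\ge j}\sum_ss\,E_{i,s}(n). \tag{4}$$
We show $m_i(n)\le N4^{-i}$ for all $i$ and $n$, by induction on $n$. For $n=0$ all ranks are $0$, and $m_0\le N$ always. For $n\ge1$, (4), (3) and (2) give
$$m_{j+1}(n)\le\sum_{i\ge j}m_i(n-1)\sum_s\frac s{K_s}\le\frac18\sum_{i\ge j}N4^{-i}=\frac16N4^{-j}\le N4^{-(j+1)}.$$
So $R_i\ne\emptyset$ implies $N4^{-i}\ge1$: all ranks are at most $\log_4N$. By (I2), $\sum_v\rho(v)$ increases in every step, and it is bounded. So the procedure stops, and then there is no violation.

**Step 5: reading off the order.** Let $\pi$ list the vertices by nonincreasing final rank, ties broken arbitrarily. Let $v$ have rank $i$, let $s\in\mathcal R$, and suppose that $|\mathrm{SReach}_s[G,\pi,v]\setminus\{v\}|\ge D_s$. Choose a subset $W'$ of this set with exactly $D_s$ elements. Lemma 5 gives a depth-$s$ tree with leaf set $W'$ whose nonleaves are $v$ or come after $v$, so they have rank at most $i$. Its leaves precede $v$, so they have rank at least $i$. This is an $(i,s)$-violation, a contradiction. Hence $|\mathrm{SReach}_s[G,\pi,v]\setminus\{v\}|\le D_s-1$, and $|\mathrm{SReach}_s[G,\pi,v]|\le D_s$. $\blacksquare$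

## 7. Choice of $K_s$: Theorems 1, 2 and 3

Granted Lemma 6, everything follows by choosing parameters. Since $s\nabla_s(G)\ge\frac12$ for $s\ge1$, we have $h_s\le160s\nabla_s(G)+1\le162\,s\,\nabla_s(G)$.

**Proof of Theorem 1.** Take $\mathcal R=\{r\}$ and $K_r=8r$; then (2) holds with equality. Proposition 7 gives
$$\mathrm{col}_r(G)\le4096\cdot8r\cdot(162\,r\nabla_r(G))^2=859963392\,r^3\nabla_r(G)^2\le10^9r^3\nabla_r(G)^2.$$
If $G$ has no edge, each vertex reaches only itself, so $\mathrm{col}_r(G)=1$. Thus $p(x,y)=10^9x^3y^2+1$ satisfies $\mathrm{col}_r(G)\le p(r,\nabla_r(G))$ for all graphs and all $r\ge1$. The answer to the problem is yes. $\blacksquare$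

**Proof of Theorem 2.** Take $\mathcal R=\{1,2,3,\dots\}$ and $K_s=16s^3$. Then $\sum_ss/K_s=\frac1{16}\sum_ss^{-2}=\frac{\pi^2}{96}<\frac18$ (here $\pi$ is the number), so one order satisfies $|\mathrm{SReach}_s[G,\pi,v]|\le D_s$ for all $v$ and all $s\ge1$, where
$$D_s\le4096\cdot16s^3\,(162s\nabla_s(G))^2=1719926784\,s^5\nabla_s(G)^2\le2\cdot10^9s^5\nabla_s(G)^2.\qquad\blacksquare$$

**Proof of the equivalences in Theorem 3.** (i)⇒(iii): if $\nabla_r(G)\le q_0(r)$ for all $G\in\mathcal C$, Theorem 2 gives every $G\in\mathcal C$ with an edge an order with $\mathrm{col}_r(G,\pi)\le2\cdot10^9r^5q_0(r)^2$ for all $r\geq 1$; graphs without edges have $\mathrm{col}_r(G,\pi)=1$ for every order. So $q(r)=2\cdot10^9r^5q_0(r)^2+1$ works. (iii)⇒(ii) is trivial. (ii)⇒(i): if $\mathrm{col}_r(G)\le q(r)$ for all $G\in\mathcal C$ and $r\ge1$, the inequality proved in Section 3 gives $\nabla_r(G)\le q(4r+1)-1$. $\blacksquare$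

## 8. Cores, probes and owners: proof of Lemma 6

It remains to find a dense minor in uncongested trees. We keep a small random set of trees. If each kept tree used only about $h$ of its $D$ root–leaf paths, a given path would meet few of the others: it has about $s$ vertices, through each of which at most $2D$ paths run (load at most $2$), and each of these is used with probability $\sigma h/D$ if trees are kept with probability $\sigma$. The expected number of conflicts is then at most $2s\sigma h$, which is small if $\sigma$ is a small constant times $\frac1{sh}$. To get edges of a minor, two kept trees must use the same leaf $w$. For this we give kept trees two roles. A *probe* chooses about $h$ random leaves. A *core* chooses nothing; but if some probe has chosen $w$, then one core with leaf $w$, the *owner* of $w$, answers by using its path to $w$. A probe path that runs into the owner's path gives an edge. Finally, the loads say nothing about leaves of one tree that lie inside another tree, since leaves carry no load. To control these we thin $A$ out by a factor of order $\frac1s$.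

**Step 1: notation and rich leaves.** We set up the counting and make sure that leaves have many possible owners. Let $e,f$ denote indices in $\{1,\dots,E\}$. For $w\in W_e$ let $Q_e(w)$ be the $x_e$–$w$ path in $T_e$ and $V^\circ(Q_e(w))=V(Q_e(w))\setminus\{w\}$. The latter consists of at most $s$ nonleaves of $T_e$. By the definition of load, for every vertex $v$ and every $e$,
$$|\{w\in W_e:v\in V^\circ(Q_e(w))\}|=D\lambda_e(v). \tag{5}$$
In particular, since loads sum to at most $2$, for every $v$ there are at most $2D$ pairs $(e,w)$ with $v\in V^\circ(Q_e(w))$.

Let $T(w)=\{e:w\in W_e\}$ and $d_w=|T(w)|$. Call $w\in A$ *rich* if $d_w\ge D/(2K)$, and let $I=\{(e,w):w\in W_e\text{ rich}\}$. There are $ED$ pairs $(e,w)$ with $w\in W_e$, and the non-rich $w$ account for at most $|A|\frac D{2K}\le\frac{ED}2$ of them. So $|I|\ge\frac{ED}2$. Put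
$$\theta=\frac1{16s},\qquad\sigma=\frac1{64sh}.$$
For rich $w$ we have $d_w\ge2048h^2$ and $\sigma d_w\ge\frac{32h}s\ge32$.

**Step 2: the random choices.** All of the following are made independently.

* Each $e$ is a *core* with probability $\sigma$, a *probe* with probability $\sigma$, and neither otherwise. Let $C$ and $P$ be the sets of cores and of probes; they are disjoint.
* Each $w\in A$ is *allowed* with probability $\theta$.
* For $(e,w)\in I$ let $\xi_{ew}\in\{0,1\}$ with $\Pr(\xi_{ew}=1)=h/D$.
* For each rich $w$ choose a uniformly random permutation of $T(w)$, and let the owner $o(w)$ be the first element of $C$ in it, if any.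

Given $C$, the owner $o(w)$ is uniform on $C\cap T(w)$, independently for different $w$, and independently of the $\xi$'s, of allowedness and of $P$.

Call $w$ *good* if it is rich, allowed, and $|C\cap T(w)|\ge\sigma d_w/4$. A *selected probe* is a pair $(e,w)\in I$ with $e\in P$, $\xi_{ew}=1$ and $w$ good. Call $w$ *active* if it is good and some selected probe $(e,w)$ exists. For active $w$, the pair $(o(w),w)$ is a *selected core path*. Each $w$ is in at most one selected core path. Since a good $w$ has $|C\cap T(w)|\ge8$, its owner exists.

**Step 3: four bad events.** We list what can spoil a selected probe $(e,w)$ with owner $f=o(w)$. Here $f\ne e$, as $f\in C$ and $e\in P$.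

* **B1**: some selected probe $(e',w')$ with $e'\ne e$ has $V^\circ(Q_{e'}(w'))\cap V^\circ(Q_e(w))\ne\emptyset$.
* **B2**: some selected core path $(f',w')$ with $f'\ne f$ has $V^\circ(Q_{f'}(w'))\cap V(Q_f(w))\ne\emptyset$.
* **B3**: some selected core path $(f',w')$ with $w'\ne w$ has $V(Q_{f'}(w'))\cap V^\circ(Q_e(w))\ne\emptyset$.
* **B4**: $x_e\in V(Q_f(w))$.

A selected probe is *successful* if none of B1–B4 occurs.

**Step 4: the branch sets.** For every outcome of the random choices we build a minor in which successful probes give edges.

*Cores.* A selected core path $(f,w)$ is *kept* if no selected core path $(f',w')$ with $f'\ne f$ has $V^\circ(Q_{f'}(w'))\cap V(Q_f(w))\ne\emptyset$. For $f\in C$ with a kept path let $B_f$ be the union of the sets $V(Q_f(w))$ over kept $(f,w)$. It spans a subtree of $T_f$ containing $x_f$, so it has radius at most $s$. These sets are disjoint. Indeed, suppose $v\in V(Q_f(w))\cap V(Q_{f'}(w'))$ with both paths kept and $f\ne f'$. Then $w\ne w'$, since $w$ has only one owner. If $v\in V^\circ(Q_{f'}(w'))$, then $(f,w)$ is not kept. Otherwise $v=w'\ne w$, so $v\in V^\circ(Q_f(w))$, and $(f',w')$ is not kept. Both are contradictions.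

*Probes.* Let $(e,w)$ be a successful probe and $f=o(w)$. Since $w$ is active, $(f,w)$ is a selected core path, and since B2 fails, it is kept. Let $z$ be the first vertex of $Q_e(w)$, starting from $x_e$, that lies on $Q_f(w)$; it exists, since $w$ is one. Since B4 fails, $z\ne x_e$. Let $Q^-$ be the part of $Q_e(w)$ before $z$. It contains $x_e$, and $Q^-\subseteq V^\circ(Q_e(w))$. It is disjoint from every $B_{f'}$: a kept path $(f',w')$ with $w'\ne w$ does not meet $V^\circ(Q_e(w))$ because B3 fails, and the only kept path with $w'=w$ is $(f,w)$, which avoids $Q^-$ by the choice of $z$. For $e\in P$ with a successful probe let $B_e$ be the union of the sets $Q^-$ over all successful probes $(e,w)$. It spans a subtree of $T_e$ containing $x_e$, of radius at most $s$. For $e\ne e'$ the sets $B_e,B_{e'}$ are disjoint, because B1 fails.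

*Edges.* The predecessor of $z$ on $Q_e(w)$ lies in $B_e$, and $z\in B_f$. So $G$ has an edge between $B_e$ and $B_f$. Hence $G$ has a depth-$s$ minor $H$ with $|V(H)|\le|C|+|P|$ in which $e$ and $o(w)$ are adjacent for every successful probe $(e,w)$.

*Counting edges.* Several probes may give the same edge. Let $Y$ be the number of successful probes, and let $R$ be the number of unordered pairs of selected probes $(e,w),(e,w')$ with $w\ne w'$ and $o(w)=o(w')$. If $k\ge1$ successful probes yield the same edge of $H$, they share the probe $e$ and the owner, so they contribute $\binom k2$ to $R$; and $k-\binom k2\le1$, because $1-k+\binom k2=\frac{(k-1)(k-2)}2\ge0$. Summing over edges,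
$$|E(H)|\ge Y-R. \tag{6}$$
It remains to show that $\mathbb E[Y-R]$ is large compared with $\mathbb E[|C|+|P|]=2\sigma E$.

**Step 5: a given pair is selected.** Fix $(e,w)\in I$ and let $\mathcal F=\{e\in P,\ \xi_{ew}=1,\ w\text{ allowed}\}$. Then
$$\Pr(\mathcal F)=p:=\frac{\sigma\theta h}D.$$
Given $\mathcal F$, the index $e$ is not a core, and $|C\cap T(w)|$ is binomial $\mathrm{Bin}(d_w-1,\sigma)$ with mean $\mu=\sigma(d_w-1)\ge\frac{\sigma d_w}2\ge16$. Since $\frac{\sigma d_w}4\le\frac\mu2$ and the variance is at most $\mu$, Chebyshev's inequality shows that $|C\cap T(w)|<\frac{\sigma d_w}4$ has probability at most $\frac\mu{(\mu/2)^2}=\frac4\mu\le\frac14$. Otherwise $w$ is good and $(e,w)$ is selected. So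
$$\Pr((e,w)\text{ selected})\ge\tfrac34p. \tag{7}$$

**Step 6: two estimates for owners and activity.** These will be used for B2, B3, B4 and for repetitions. First, if $|C\cap T(w')|\ge\sigma d_{w'}/4$, as is the case when $w'$ is good, then for every $f'$
$$\Pr(o(w')=f'\mid C)\le\frac4{\sigma d_{w'}}. \tag{8}$$
Secondly, condition on $C$ and $\mathcal F$, and let $w'\ne w$ be rich. If $w'$ is active, it is allowed and some $e''\in P\cap T(w')$ has $\xi_{e''w'}=1$. Neither the allowedness of $w'$ nor any $\xi_{e''w'}$ is affected by the conditioning, as $w'\ne w$. An index $e''\ne e$ outside $C$ is a probe with conditional probability $\frac\sigma{1-\sigma}$, and $e''=e$ is a probe for certain. So the probability that $w'$ is allowed and has such an $e''$ is at most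
$$\theta\,\frac hD\left(\frac\sigma{1-\sigma}d_{w'}+1\right)\le\theta\,\frac{2\sigma d_{w'}h}D. \tag{9}$$
Here we used $\sigma\le\frac1{64}$ and $1\le\frac{\sigma d_{w'}}{32}$, which make the bracket at most $(\frac{64}{63}+\frac1{32})\sigma d_{w'}<2\sigma d_{w'}$. Given $C$ and $\mathcal F$, this event is independent of the choices of owners.

**Step 7: B1, B2 and B3 are rare.** By the *contribution* of a bad event we mean the probability that $(e,w)$ is selected and the event occurs. Selection implies $\mathcal F$, so the contribution is at most $p$ times a conditional probability given $\mathcal F$. We bound these conditional probabilities.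

*B1.* For $e'\ne e$, the pair $(e',w')$ is a selected probe only if $e'\in P$ and $\xi_{e'w'}=1$, which has probability $\sigma\frac hD$ and is independent of $\mathcal F$ (also when $w'=w$). By (5), summing over the at most $s$ vertices $v\in V^\circ(Q_e(w))$ and over the at most $2D$ pairs $(e',w')$ through $v$, we get at most $s\cdot2D\cdot\sigma\frac hD=2s\sigma h=\frac1{32}$.

*B2.* Since $f'\ne f$, we have $w'\ne w$. Let $f\in T(w)\setminus\{e\}$, $f'\ne f$ and $w'\ne w$ rich. Given $\mathcal F$, we have $f,f'\in C$ with probability at most $\sigma^2$ (it is $0$ if $f'=e$). Given $C$, we use (8) for $w$ and for $w'$, whose owners are independent, and (9). So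
$$\Pr\big(f,f'\in C,\ w,w'\text{ good},\ o(w)=f,\ o(w')=f',\ w'\text{ active}\mid\mathcal F\big)\le\sigma^2\cdot\frac4{\sigma d_w}\cdot\frac4{\sigma d_{w'}}\cdot\frac{2\theta\sigma d_{w'}h}D=\frac{32\sigma\theta h}{d_wD}.$$
We sum over the at most $d_w$ choices of $f$, the at most $s+1$ vertices $v\in V(Q_f(w))$, and the at most $2D$ pairs $(f',w')$ with $v\in V^\circ(Q_{f'}(w'))$. The result is at most $64(s+1)\sigma\theta h=\frac{s+1}s\theta\le2\theta\le\frac18$.

*B3.* Suppose first that $V^\circ(Q_{f'}(w'))$ meets $V^\circ(Q_e(w))$, where $w'\ne w$. By (8) and (9), given $\mathcal F$, a fixed $(f',w')$ is a selected core path with probability at most $\sigma\cdot\frac4{\sigma d_{w'}}\cdot\frac{2\theta\sigma d_{w'}h}D=\frac{8\sigma\theta h}D$. There are at most $s\cdot2D$ such pairs, so in total we get at most $16s\sigma\theta h=\frac\theta4\le\frac1{64}$. If no such meeting occurs, then B3 requires an active $w'\in V^\circ(Q_e(w))$. This $w'$ is an allowed vertex different from $w$. There are at most $s$ candidates, each allowed with probability $\theta$ independently of $\mathcal F$, so the probability is at most $s\theta=\frac1{16}$. This is the place where the thinning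 of $A$ is needed.

Altogether, B1–B3 contribute at most
$$\left(\tfrac1{32}+\tfrac18+\tfrac1{64}+\tfrac1{16}\right)p=\tfrac{2+8+1+4}{64}\,p<\tfrac14p\qquad\text{for each }(e,w)\in I. \tag{10}$$

**Step 8: B4 is rare on average.** Here we need that the root of $T_e$ carries load $1$ from its own tree. Since $x_e$ is a nonleaf of $T_e$, we have $x_e\ne w$, so B4 means $x_e\in V^\circ(Q_f(w))$. Let $n_{ew}=|\{f\in T(w)\setminus\{e\}:x_e\in V^\circ(Q_f(w))\}|$. By (8) and $d_w\ge\frac D{2K}$, the contribution of B4 for $(e,w)$ is at most
$$p\cdot n_{ew}\cdot\sigma\cdot\frac4{\sigma d_w}\le p\,n_{ew}\frac{8K}D.$$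
By (5), $\sum_{w\in W_e}n_{ew}\le\sum_{f\ne e}D\lambda_f(x_e)\le D(2-\lambda_e(x_e))=D$. So, summed over all of $I$, B4 contributes at most $E\cdot D\cdot p\cdot\frac{8K}D=8KEp$.

**Step 9: many successful probes.** We combine (7), (10), Step 8 and $|I|\ge\frac{ED}2$:
$$\mathbb E[Y]\ge|I|\,p\left(\tfrac34-\tfrac14\right)-8KEp\ge\tfrac{ED}4p-8KEp=E\sigma\theta h\left(\tfrac14-\tfrac{8K}D\right).$$

**Step 10: few repetitions.** For fixed $e$ there are at most $\frac{D^2}2$ pairs $\{w,w'\}$ of rich elements of $W_e$. Both $(e,w)$ and $(e,w')$ can be selected only if $e\in P$, $\xi_{ew}=\xi_{ew'}=1$ and both $w,w'$ are allowed, which has probability $\sigma\frac{h^2}{D^2}\theta^2$. Given this and given $C$ with $w,w'$ both good, the owners are independent, so by (8) they coincide with probability at most $\frac4{\sigma d_{w'}}\le\frac{8K}{\sigma D}$. Hence, using $\theta/\sigma=4h$,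
$$\mathbb E[R]\le E\cdot\frac{D^2}2\cdot\sigma\frac{h^2}{D^2}\theta^2\cdot\frac{8K}{\sigma D}=\frac{4KEh^2\theta^2}D=E\sigma\theta h\cdot\frac{16Kh^2}D.$$
This is where $D$ must be of order $Kh^2$.

**Step 11: a good outcome.** Since $D\ge4096Kh^2$, we have $\frac{8K}D+\frac{16Kh^2}D\le\frac{24}{4096}<\frac1{100}$. So
$$\mathbb E[Y-R]>\tfrac15E\sigma\theta h=\frac{\theta h}{10}\cdot2\sigma E=\frac{\theta h}{10}\,\mathbb E\big[|C|+|P|\big].$$
Hence some outcome satisfies $Y-R>\frac{\theta h}{10}(|C|+|P|)$, and for this outcome (6) gives
$$|E(H)|\ge Y-R>\frac{\theta h}{10}(|C|+|P|)\ge\frac{\theta h}{10}|V(H)|.$$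
In particular $H$ has an edge, so $|V(H)|\ge1$, and $\nabla_s(G)\ge\frac{|E(H)|}{|V(H)|}>\frac{\theta h}{10}=\frac h{160s}$. This proves Lemma 6, and with it Proposition 7 and Theorems 1, 2 and 3. $\blacksquare$
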